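\title{The graph of a flag $(d-1)$-sphere is $(d+1)$-rigid for $d\ge 5$}

\begin{abstract}
We prove that for $d\ge5$ the graph of every flag $\mathbb Z_2$-homology $(d-1)$-sphere is generically rigid in $\mathbb R^{d+1}$. This confirms a conjecture from a paper of Chudnovsky and Nevo, and the range $d\ge5$ cannot be enlarged. The proof contracts the non-neighbors of a vertex to a single point and undoes the contraction layer by layer with vertex splits; the key ingredient is that a minimal separator with one vertex removed is rigid in $\mathbb R^{d-1}$. For $d\ge6$ we deduce versions for manifolds, for vertex-redundant rigidity and for global rigidity.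
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs and simplicial complexes in this paper are finite. A simplicial complex $\Delta$ is \emph{flag} if every set of vertices that are pairwise joined by edges of $\Delta$ is a face of $\Delta$; thus $\Delta$ is the clique complex of its graph ($1$-skeleton) $G(\Delta)$. A \emph{flag $(d-1)$-sphere} is a flag complex whose geometric realization is homeomorphic to $S^{d-1}$.

A placement $p\colon V\to\mathbb R^k$ of the vertices of a graph $G$ is \emph{generic} if its $k|V|$ coordinates are algebraically independent over $\mathbb Q$. The graph $G$ is \emph{$k$-rigid} if, for a generic placement, every continuous motion of the vertices that preserves the lengths of all edges is induced by isometries of $\mathbb R^k$. Differentiating the length constraints gives a linear system for the velocities $\mu_x\in\mathbb R^k$ of the vertices,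
\begin{equation}\label{eq:motion}
(p_x-p_y)\cdot(\mu_x-\mu_y)=0\qquad\text{for every edge } xy,
\end{equation}
whose coefficient matrix is the \emph{rigidity matrix} of $(G,p)$. It is a standard fact that a graph on $n\ge k$ vertices is $k$-rigid if and only if this matrix has rank $kn-\binom{k+1}2$ for generic $p$. The matrix has one row per edge, so such a graph has at least
\begin{equation}\label{eq:count}
kn-\binom{k+1}2=\binom n2-\binom{n-k}2
\end{equation}
edges. In other words, at most $\binom{n-k}2$ pairs of vertices are nonadjacent.

For $d\ge3$ the graph of every triangulated $(d-1)$-sphere is $d$-rigid; this is a case of Fogelsanger's theorem, proved below as Theorem~\ref{thm:fog}. For arbitrary spheres the dimension $d$ cannot be raised. Subdivide a facet by a new vertex: this vertex has degree $d$, so in $\mathbb R^{d+1}$ it can rotate about the affine span of its neighbors while all other vertices stay fixed. The subdivided sphere is not flag, since the $d$ vertices of the removed facet are still pairwise adjacent. In a flag $(d-1)$-sphere every vertex has degree at least $2d-2$ (Lemma~\ref{lem:size} applied to its link), so the obstruction disappears, and one may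 hope to gain a dimension.

The first test case is the boundary complex $O_d$ of the $d$-dimensional cross-polytope: its vertices are $\pm1,\dots,\pm d$, and its faces are the sets containing no pair $\{i,-i\}$. It is a flag $(d-1)$-sphere with $2d$ vertices, the smallest possible number by Lemma~\ref{lem:size}, and with exactly $d$ nonadjacent pairs. By \eqref{eq:count}, for $k\le 2d$,
\begin{equation}\label{eq:cross}
G(O_d)\ \text{is $k$-rigid only if}\ \binom{2d-k}2\ge d .
\end{equation}
For $k=d+1$ the condition reads $\binom{d-1}2\ge d$, that is, $d^2-5d+2\ge0$, which for positive integers $d$ holds exactly when $d\ge5$. The following conjecture appears in the paper of Chudnovsky and Nevo \cite{CN}: \emph{for all $d\ge5$, the graph of every flag $(d-1)$-sphere is $(d+1)$-rigid.}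

We prove the conjecture for a class of complexes that is closed under taking links. The \emph{link} of a face $\sigma$ of a complex $\Gamma$ is $\operatorname{lk}(\sigma)=\{\tau\in\Gamma:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Gamma\}$. We call $\Gamma$ a \emph{$\mathbb Z_2$-homology $m$-sphere} if for every face $\sigma$, including $\sigma=\emptyset$, the reduced homology $\tilde H_i(\operatorname{lk}(\sigma);\mathbb Z_2)$ is $\mathbb Z_2$ for $i=m-|\sigma|$ and zero for all other $i$. Every triangulation of $S^m$ is of this kind, because $\tilde H_i(\operatorname{lk}(\sigma))\cong H_{i+|\sigma|}(|\Gamma|,|\Gamma|\setminus\{x\})$ for a point $x$ in the relative interior of a nonempty face $\sigma$.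

\begin{theorem}\label{thm:main}
For $d\ge5$, the graph of every flag $\mathbb Z_2$-homology $(d-1)$-sphere, and in particular of every flag $(d-1)$-sphere, is $(d+1)$-rigid.
\end{theorem}

Such a complex has at least $2d\ge d+1$ vertices, so \eqref{eq:count} applies.

\begin{corollary}\label{cor:edges}
For $d\ge5$, a flag $\mathbb Z_2$-homology $(d-1)$-sphere with $n$ vertices has at least $(d+1)n-\binom{d+2}2$ edges.
\end{corollary}

A graph is \emph{globally rigid} in $\mathbb R^k$ if, for generic $p$, every placement in $\mathbb R^k$ with the same edge lengths as $p$ is the image of $p$ under an isometry.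

\begin{theorem}\label{thm:more}
Let $d\ge6$.
\begin{enumerate}
\item[(a)] If $\Delta$ is a connected flag complex all of whose vertex links are $\mathbb Z_2$-homology $(d-2)$-spheres, then $G(\Delta)$ is $(d+1)$-rigid.
\item[(b)] If $\Delta$ is a flag $\mathbb Z_2$-homology $(d-1)$-sphere, then $G(\Delta)-v$ is $(d+1)$-rigid for every vertex $v$; hence $G(\Delta)$ is globally rigid in $\mathbb R^{d+1}$.
\end{enumerate}
\end{theorem}

Counting edges in cross-polytopes shows the limits of these statements.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(i)] For $1\le d\le4$ the graph of $O_d$ is not $(d+1)$-rigid.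
\item[(ii)] The largest $k$ such that the graphs of all flag $4$-spheres are $k$-rigid is $k=6$.
\item[(iii)] The graph $G(O_5)-v$ is not $6$-rigid for any vertex $v$; so the vertex-deletion statement of Theorem~\ref{thm:more}(b) fails for $d=5$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (i) is the computation following \eqref{eq:cross}. For (ii), the value $k=6$ is attained by Theorem~\ref{thm:main}, and $G(O_5)$ is not $k$-rigid for $k\ge7$: if $7\le k\le10$, then $\binom{10-k}2\le3<5$ and \eqref{eq:cross} applies; if $k>10$, then ten generic points are the vertices of a simplex, whose edge lengths can be varied independently, so only the complete graph on ten vertices is $k$-rigid. For (iii), $G(O_5)-v$ has $9$ vertices and $40-8=32$ edges, while \eqref{eq:count} requires $6\cdot9-21=33$.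
\end{proof}

Sections~\ref{sec:tools} and \ref{sec:cycles} prove the tools from rigidity theory. Section~\ref{sec:plan} works out the cross-polytope and describes the plan for a general sphere, which Sections~\ref{sec:sep}--\ref{sec:main} carry out. Theorem~\ref{thm:more} is proved in Section~\ref{sec:more}. The only result on rigidity used without proof, apart from the rank criterion above, is a theorem of Tanigawa \cite{Tan}, which enters only in the last assertion of Theorem~\ref{thm:more}(b).

For a vertex set $X$ in a graph $G$, we write $G[X]$ for the induced subgraph, $N(X)$ for the set of vertices outside $X$ with a neighbor in $X$, and $N[X]=X\cup N(X)$. For a complex $\Gamma$, the induced subcomplex $\Gamma[X]$ consists of the faces contained in $X$. Braces around one-element sets are often omitted.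

\section{Gluing, coning and vertex splitting}\label{sec:tools}

A solution $\mu$ of \eqref{eq:motion} is an \emph{infinitesimal motion} of $(G,p)$. It is \emph{trivial} if $\mu_x=\Omega p_x+t$ for a skew-symmetric matrix $\Omega$ and a vector $t$. A trivial motion satisfies the equation \eqref{eq:motion} for every pair of vertices, because $z\cdot\Omega z=0$. We use two facts.

\begin{enumerate}
\item[(R1)] If $\Omega x+t$ vanishes at $k$ affinely independent points $x$ of $\mathbb R^k$, then $\Omega=0$ and $t=0$. Indeed, $\Omega$ vanishes on a hyperplane, so its rank is at most $1$, and a skew-symmetric matrix has even rank.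
\item[(R2)] The rank of the rigidity matrix at a generic placement is the maximum over all placements, since its minors are integer polynomials in the coordinates.
\end{enumerate}

Every graph whose $k$-rigidity we discuss from now on has at least $k$ vertices. The trivial motions form a space of dimension at most $\binom k2+k=\binom{k+1}2$, with equality for generic $p$ by (R1). So the rank criterion of Section~\ref{sec:intro} says that \emph{$G$ is $k$-rigid if and only if at a generic placement every infinitesimal motion is trivial}, and by (R2) it suffices to find one placement at which the infinitesimal motions form a space of dimension at most $\binom{k+1}2$. Adding edges on the same vertex set preserves $k$-rigidity, and the restriction of a generic placement to a subset of the vertices is generic.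

\begin{lemma}[Gluing]\label{lem:glue}
\begin{enumerate}
\item[(a)] If $G_1$ and $G_2$ are $k$-rigid and share at least $k$ vertices, then $G_1\cup G_2$ is $k$-rigid.
\item[(b)] Adding a vertex with at least $k$ neighbors to a $k$-rigid graph gives a $k$-rigid graph.
\item[(c)] If $G[X]$ is $k$-rigid and $G^+$ arises from $G$ by adding edges inside $X$, then $G$ is $k$-rigid if and only if $G^+$ is.
\item[(d)] Let $G[W]$ be connected, and for $w\in W$ let $R_w$ be a vertex set with $G[R_w]$ $k$-rigid. If $|R_w\cap R_{w'}|\ge k$ for all adjacent $w,w'\in W$, then $G[\bigcup_{w\in W}R_w]$ is $k$-rigid.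
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a generic placement $p$ and an infinitesimal motion $\mu$. (a) Subtract a trivial motion so that $\mu$ vanishes on $G_1$. On $G_2$ it has the form $\Omega p_x+t$ and vanishes at $k$ affinely independent points, so it vanishes by (R1). (b) Subtract a trivial motion so that $\mu$ vanishes on the old vertices. The velocity of the new vertex $x$ is orthogonal to $k$ linearly independent vectors $p_x-p_y$, so it is zero. (c) A motion of $G$ is trivial on $X$, so it satisfies the equations of the added edges. (d) Order $W$ so that every vertex but the first is adjacent to an earlier one, and apply (a) repeatedly.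
\end{proof}

The \emph{cone} $a*G$ is obtained from $G$ by adding a vertex $a$ adjacent to all vertices of $G$.

\begin{lemma}[Coning]\label{lem:cone}
If $G$ is $k$-rigid and has at least $k$ vertices, then $a*G$ is $(k+1)$-rigid.
\end{lemma}

\begin{proof}
Let $q$ be a generic placement of $G$ in $\mathbb R^k$, and put $p_x=(q_x,1)$ and $p_a=0$. Let $\mu$ be an infinitesimal motion of $(a*G,p)$; after subtracting a translation, $\mu_a=0$. Write $\mu_x=(\mu'_x,\nu_x)$ with $\mu'_x\in\mathbb R^k$. The edge $ax$ gives $\nu_x=-\mu'_x\cdot q_x$. An edge $xy$ of $G$ gives $(q_x-q_y)\cdot(\mu'_x-\mu'_y)=0$, so $\mu'_x=\Omega q_x+t$ with $\Omega$ skew-symmetric, and then $\nu_x=-t\cdot q_x$. Hence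
\[
\mu_x=\begin{pmatrix}\Omega&t\\-t^{T}&0\end{pmatrix}p_x
\]
for all vertices, including $a$, and $\mu$ is trivial.
\end{proof}

The graph $K_2$ is $1$-rigid, so $K_{k+1}$ is $k$-rigid for all $k\ge1$. The \emph{double cone} over $G$ is $a*(x*G)$: two new vertices adjacent to all of $G$ \emph{and to each other}. If $G$ is $(k-2)$-rigid, its double cone is $k$-rigid.

For an edge $uv$, the contraction $G/uv$ is obtained by deleting $v$ and joining $u$ to all neighbors of $v$ other than $u$. The next lemma is Whiteley's vertex splitting lemma.

\begin{lemma}[Vertex splitting]\label{lem:split}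
Let $uv$ be an edge of $G$ such that $u$ and $v$ have at least $k-1$ common neighbors. If $G/uv$ is $k$-rigid, then so is $G$.
\end{lemma}

\begin{proof}
Let $p$ be a generic placement of $G/uv$, let $w_1,\dots,w_{k-1}$ be common neighbors of $u$ and $v$, and choose $z$ so that $p_u-p_{w_1},\dots,p_u-p_{w_{k-1}},z$ is a basis of $\mathbb R^k$. Place $G$ by putting $v$ at $p_u+\varepsilon z$ with $\varepsilon\ne0$, and divide the row of $uv$ in the rigidity matrix by $\varepsilon$. The resulting matrix has a limit as $\varepsilon\to0$. Let $\mu$ be in the kernel of the limit matrix. The rows of $uw_i$ and $vw_i$ read $(p_u-p_{w_i})\cdot(\mu_u-\mu_{w_i})=0$ and $(p_u-p_{w_i})\cdot(\mu_v-\mu_{w_i})=0$, so $(p_u-p_{w_i})\cdot(\mu_u-\mu_v)=0$; the row of $uv$ reads $z\cdot(\mu_u-\mu_v)=0$. Hence $\mu_u=\mu_v$, and $\mu$ is determined by its restriction to $V\setminus v$, which is an infinitesimal motion of $(G/uv,p)$. So the kernel of the limit matrix has dimension at most $\binom{k+1}2$. A nonzero minor of the limit matrix remains nonzero for small $\varepsilon$, so the same bound holds for small $\varepsilon\neq0$.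
\end{proof}

\section{Cycles modulo 2 and Fogelsanger's theorem}\label{sec:cycles}

\subsection*{Chains}
For $j\ge-1$, a \emph{$j$-chain} is a finite set $c$ of $(j+1)$-element sets, its \emph{members}. Chains are added modulo $2$, that is, by symmetric difference. The boundary $\partial c$ is the set of $j$-element sets contained in an odd number of members of $c$ (and $\partial c=0$ for $j=-1$); it is additive, and $\partial\partial=0$. A \emph{cycle} is a chain with zero boundary. A chain \emph{of a complex} $\Gamma$ is a chain whose members are faces of $\Gamma$, and $\tilde H_j(\Gamma)$, always with $\mathbb Z_2$ coefficients, is the space of $j$-cycles of $\Gamma$ modulo boundaries of $(j+1)$-chains of $\Gamma$. We write $V(c)$ for the union of the members of $c$ and $G(c)$ for the graph on $V(c)$ formed by the pairs contained in a member. We abbreviate $\{u\}\cup\sigma$ to $u\sigma$, and put $\operatorname{lk}_c(u)=\{\sigma:u\notin\sigma,\ u\sigma\in c\}$ and, for $u\notin V(c)$, $u*c=\{u\sigma:\sigma\in c\}$. By additivity the identities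
\begin{equation}\label{eq:chains}
\operatorname{lk}_{\partial c}(u)=\partial\operatorname{lk}_c(u),\qquad \partial(u*c)=c+u*\partial c
\end{equation}
need only be checked for a chain with one member, where they are immediate. For $u,v\notin V(c)$ let $uv*c=u*(v*c)$; applying the second identity twice gives
\begin{equation}\label{eq:uv}
\partial(uv*c)=u*c+v*c+uv*\partial c .
\end{equation}

A nonzero $j$-cycle $c$ with $j\ge0$ has at least $j+2$ vertices, since each $j$-subset of a member lies in a second member. If it has exactly $j+2$ vertices, then it consists of all $(j+1)$-subsets of $V=V(c)$: if $V\setminus x$ is a member, the second member containing $V\setminus\{x,y\}$ can only be $V\setminus y$. A cycle is \emph{minimal} if it is nonempty and no nonempty proper subset of it is a cycle. If $c'\subset c$ are cycles, then so is $c\setminus c'=c+c'$; hence every cycle is a disjoint union of minimal cycles.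

\subsection*{Homology spheres}
From now on ``homology sphere'' means $\mathbb Z_2$-homology sphere. Let $\Gamma$ be a homology $m$-sphere, $m\ge0$.
\begin{enumerate}
\item[(S1)] The link of a face $\sigma$ is a homology $(m-|\sigma|)$-sphere, because the link of $\tau$ in $\operatorname{lk}(\sigma)$ is $\operatorname{lk}(\sigma\cup\tau)$. Every facet (maximal face) has $m+1$ vertices, because its link $\{\emptyset\}$ has homology in degree $-1$. Every face with $m$ vertices lies in exactly two facets, because its link is a set of points with $\tilde H_0=\mathbb Z_2$. If $m\ge1$, then $G(\Gamma)$ is connected.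
\item[(S2)] The only $m$-cycles of $\Gamma$ are $0$ and the set of all facets: the latter is a cycle by (S1), and there are only two since $\tilde H_m(\Gamma)=\mathbb Z_2$. Thus the set of all facets is a minimal cycle with graph $G(\Gamma)$, and a nonempty proper set of facets has nonzero boundary.
\item[(S3)] Every $(m-1)$-cycle of $\Gamma$ equals $\partial\mathcal H$ for a set $\mathcal H$ of facets, because $\tilde H_{m-1}(\Gamma)=0$; the complementary set of facets has the same boundary.
\end{enumerate}

\subsection*{Minimal cycles are rigid}
We need Fogelsanger's theorem for minimal cycles and not only for spheres, since the cycles met in Section~\ref{sec:hole} are not spheres. We include a proof. One contracts an edge and applies induction and Lemma~\ref{lem:split}. The difficulty is that the contracted cycle need not be minimal. It falls apart into minimal cycles; each of them is lifted and closed up to a rigid piece, and the minimality of the original cycle forces the pieces to overlap.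

\begin{theorem}[Fogelsanger]\label{thm:fog}
Let $m\ge2$ and let $C$ be a minimal $m$-cycle. Then $G(C)$ is $(m+1)$-rigid. In particular, the graph of a homology $m$-sphere is $(m+1)$-rigid.
\end{theorem}

\begin{proof}
We use induction on $|V(C)|$. If $|V(C)|=m+2$, then $G(C)=K_{m+2}$. Otherwise let $uv$ be an edge of $G(C)$, and let $\varphi$ send $v$ to $u$ and fix all other vertices. Let $\varphi_\#$ be the additive map on chains that sends a set $\sigma$ to $0$ if $u,v\in\sigma$ and to $\varphi(\sigma)$ otherwise. It commutes with $\partial$: this is clear for sets on which $\varphi$ is injective, and if $u,v\in\sigma$, then the images of $\sigma\setminus u$ and $\sigma\setminus v$ cancel and the other members of $\partial\sigma$ go to $0$.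

\emph{The pieces.} The members of $C$ are of three kinds: those containing both $u$ and $v$; the pairs $u\tau,v\tau$ with $\tau$ in $T=\{\tau: u,v\notin\tau,\ u\tau\in C,\ v\tau\in C\}$, which cancel under $\varphi_\#$; and the remaining ones, which $\varphi$ maps bijectively onto the cycle $\varphi_\#C$. Write $\varphi_\#C$ as a disjoint union of minimal cycles $C'_j$ (there may be none), and let $L_j\subset C$ be the set of members of the third kind mapped to $C'_j$.

The members of $\partial L_j$ contain at most one of $u,v$, and $\varphi_\#\partial L_j=\partial C'_j=0$. So they come in pairs: $\partial L_j=u*\Sigma_j+v*\Sigma_j$ for an $(m-2)$-chain $\Sigma_j$ avoiding $u$ and $v$. By \eqref{eq:chains}, $0=\partial\partial L_j=u*\partial\Sigma_j+v*\partial\Sigma_j$, and the two summands are disjoint, so $\partial\Sigma_j=0$. By \eqref{eq:uv},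
\[
C_j^+=L_j+uv*\Sigma_j
\]
is a cycle. Moreover $\Sigma_j\ne0$: otherwise $L_j$ would be a nonempty cycle contained in $C$, hence equal to $C$, whereas some member of $C$ contains $u$ and $v$. For $\sigma\in\Sigma_j$ the sets $u\sigma$ and $v\sigma$ lie in members of $L_j$; therefore $V(C_j^+)=V(L_j)$ and $G(C_j^+)\subset G(C)$. For $\tau\in T$ let $B_\tau=\partial(uv\tau)$. Its graph is a $K_{m+2}$ contained in $G(C)$, and its members are $u\tau$, $v\tau$ and sets containing both $u$ and $v$. The cycles $C_j^+$ and $B_\tau$ are the \emph{pieces}.

In the sum of $C$ and all pieces, all members not containing both $u$ and $v$ cancel. So this cycle has the form $uv*\Pi$, and \eqref{eq:uv} gives $u*\Pi+v*\Pi+uv*\partial\Pi=0$ with three disjoint summands. Hence $\Pi=0$, and $C$ is the sum of the pieces. In particular, $G(C)$ is the union of the graphs of the pieces.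

\emph{The pieces are $(m+1)$-rigid.} This holds for $G(B_\tau)=K_{m+2}$. The cycle $C'_j$ lives on $V(C)\setminus v$, so $G(C'_j)$ is $(m+1)$-rigid by induction. The graph $G(C_j^+)/uv$ has vertex set $\varphi(V(L_j))=V(C'_j)$ and contains $G(C'_j)$. The vertices of $\Sigma_j$ are common neighbors of $u$ and $v$ in $G(C_j^+)$, and there are at least $m$ of them because $\Sigma_j$ is a nonzero $(m-2)$-cycle with $m-2\ge0$. Lemma~\ref{lem:split} with $k=m+1$ shows that $G(C_j^+)$ is $(m+1)$-rigid.

\emph{The pieces glue.} Let $I$ be a nonempty proper subfamily of the pieces, with sum $C_I$. Every piece has a member that belongs to $C$ and to no other piece: any member of $L_j$ for $C_j^+$, and $u\tau$ for $B_\tau$. Hence $C_I\ne0$ and $C_I\neq C$. By minimality of $C$ there is a member $\kappa\in C_I\setminus C$. It belongs to $C+C_I$, the sum of the pieces outside $I$. So a piece in $I$ and a piece outside $I$ share the $m+1$ vertices of $\kappa$. Starting from one piece, we can thus add the pieces one at a time, applying Lemma~\ref{lem:glue}(a) at each step.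

The last assertion follows from (S2).
\end{proof}

For $m=1$ the chain $\Sigma_j=\{\emptyset\}$ supplies no common neighbor, and the theorem fails: the $4$-cycle has $4<5$ edges and is not $2$-rigid. This failure is the source of the bound $d\ge5$ in the proof of Theorem~\ref{thm:main}.

\section{The cross-polytope and the plan of the proof}\label{sec:plan}

\begin{example}\label{ex:cross}
Let $G=G(O_d)$ with $d\ge5$. Contract the edge joining $-1$ and $2$ to a vertex $a$. Then $a$ is adjacent to $1$ (through $2$), to $-2$ (through $-1$) and to $\pm3,\dots,\pm d$. So each of $a$, $1$, $-2$ is adjacent to all other vertices, and the contracted graph is a threefold cone over the graph of the cross-polytope on $\pm3,\dots,\pm d$. This is a $(d-3)$-sphere with $d-3\ge2$, so its graph is $(d-2)$-rigid by Theorem~\ref{thm:fog}, and the threefold cone is $(d+1)$-rigid by Lemma~\ref{lem:cone}. The vertices $-1$ and $2$ have $2(d-2)\ge d$ common neighbors, so $G$ is $(d+1)$-rigid by Lemma~\ref{lem:split}. For $d=4$ the contracted graph is a threefold cone over a $4$-cycle, and the argument breaks down, as it must.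
\end{example}

To generalize the example, read it as follows. The vertices $w=1$ and $-1$ are both adjacent to all of $M=N(w)$, but not to each other, so $G$ just fails to be a double cone over $G[M]$. Contracting the edge from $-1$ to the vertex $v=2$ of $M$ creates the missing edge, at the price of losing $v$: the result is the double cone over $G[M\setminus v]$. What makes this work is that $G[M\setminus v]$ is still $(d-1)$-rigid.

Now let $\Delta$ be any flag homology $(d-1)$-sphere with graph $G$. Closed neighborhoods of adjacent vertices overlap in many vertices, so it suffices to put each $N[w]$ inside a $(d+1)$-rigid subgraph. The graph $G[N[w]]$ is a cone over the graph of the link, and Theorem~\ref{thm:fog} makes it only $d$-rigid. If the theorem is known in one dimension lower, the cone is $(d+1)$-rigid; this is the argument for Theorem~\ref{thm:more}(a), and it shows that all cases $d\ge6$ follow from the case $d=5$. For $d=5$, however, $G[N[w]]$ need not be $6$-rigid: in $O_5$ it is the graph $G(O_5)-v$ of Proposition~\ref{prop:sharp}(iii). So the rigid subgraph has to reach beyond $N[w]$, and the argument cannot be local. The proof below treats all $d\ge5$ at once.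

Let $A$ be the set of non-neighbors of $w$, and contract $A$ to a single vertex $a$. We will see that $a$ is adjacent to all of $N(w)$, so the argument of Example~\ref{ex:cross} shows that the contracted graph is rigid. This graph is not a subgraph of $G$ unless $|A|=1$. We therefore shrink the contracted set step by step, releasing vertices from it and keeping the graph rigid, until it is a single vertex.

\begin{example}\label{ex:hexagon}
Let $\Delta$ be the join of the $6$-cycle $0,1,\dots,5$ with $O_{d-2}$; it is a flag $(d-1)$-sphere whose graph is the join of the two graphs. For $w=0$ we have $A=\{2,3,4\}$. Contracting $A$, then only $\{2,3\}$, then only $\{2\}$ gives the joins of $G(O_{d-2})$ with a $4$-cycle, a $5$-cycle and a $6$-cycle. The first is $G(O_d)$, and each of the others arises from the previous one by a vertex split with $2(d-2)\ge d$ common neighbors.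
\end{example}

In general one cannot count on releasing a single vertex $y\in A$. Its neighbors in $A$ remain merged into one vertex, so if $y$ has fewer than $d$ neighbors outside $A$, its degree in the new graph is at most $d$, and the graph is not $(d+1)$-rigid. We release a whole layer $Y$ at once. The layer is part of the neighborhood $M'$ of the new contracted set, and it is held in place by a double cone over $G[M'\setminus y_0]$ for some $y_0\in Y$. So we need the rigidity of $G[M\setminus v]$ not only for $M=N(w)$, but for all separators $M$ that arise; this is Proposition~\ref{prop:hole}.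

\section{Separators in flag homology spheres}\label{sec:sep}

In a flag complex, induced subcomplexes are flag, and the link of a face $\sigma$ is the subcomplex induced on the common neighbors of the vertices of $\sigma$. In particular $\operatorname{lk}(v)=\Gamma[N(v)]$, and if all vertices other than $v$ are neighbors of $v$, then $\Gamma$ is a cone with apex $v$ and all its reduced homology vanishes.

\begin{lemma}\label{lem:size}
A flag complex $X$ with $\tilde H_j(X)\ne0$, $j\ge-1$, has at least $2(j+1)$ vertices.
\end{lemma}

\begin{proof}
We use induction on $j$; the case $j=-1$ is trivial. Let $j\ge0$, replace $X$ by a vertex-minimal induced subcomplex with $\tilde H_j\neq0$, let $c$ be a $j$-cycle that is not a boundary, and let $v$ be a vertex. By \eqref{eq:chains}, $\operatorname{lk}_c(v)$ is a $(j-1)$-cycle of $\operatorname{lk}(v)$. Suppose $\operatorname{lk}_c(v)=\partial b$ for a chain $b$ of $\operatorname{lk}(v)$. Then $c+\partial(v*b)=c+v*\operatorname{lk}_c(v)+b$ is a cycle avoiding $v$ that is not a boundary, contrary to minimality. So $\tilde H_{j-1}(\operatorname{lk}(v))\ne0$, and $|N(v)|\ge2j$ by induction. Since $X$ is not a cone, some vertex lies outside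 $N[v]$, which gives $2j+2$ vertices.
\end{proof}

The link of an edge $uu'$ is the link of $u'$ in $\operatorname{lk}(u)$. Hence, in a flag complex whose vertex links are homology $(m-1)$-spheres, the link of an edge is a flag homology $(m-2)$-sphere, and
\begin{equation}\label{eq:common}
|N(u)\cap N(u')|\ge2(m-1),\qquad |N[u]\cap N[u']|\ge2m\qquad\text{for every edge } uu'.
\end{equation}

For a set $X$ of vertices of a homology sphere, let $\mathcal F(X)$ be the set of facets meeting $X$.

\begin{lemma}\label{lem:bdry}
Let $\Gamma$ be a homology $m$-sphere, $m\ge1$, and let $\mathcal H$ be a set of facets.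
\begin{enumerate}
\item[(a)] A vertex $u$ lies in $V(\partial\mathcal H)$ if and only if $\mathcal H$ contains some but not all of the facets containing $u$.
\item[(b)] If $X$ induces a connected subgraph and $X\cap V(\partial\mathcal H)=\emptyset$, then $\mathcal H$ contains all or none of the members of $\mathcal F(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u\in V(\partial\mathcal H)$ if and only if $\operatorname{lk}_{\partial\mathcal H}(u)=\partial\operatorname{lk}_{\mathcal H}(u)$ is nonzero. Now apply (S2) to the set of facets $\operatorname{lk}_{\mathcal H}(u)$ of the homology sphere $\operatorname{lk}(u)$. (b) By (a), for each $x\in X$ the set $\mathcal H$ contains all or none of the facets containing $x$. Adjacent vertices lie in a common facet, so the same alternative holds for both.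
\end{proof}

\begin{lemma}[Separators]\label{lem:sep}
Let $\Gamma$ be a flag homology $m$-sphere, $m\ge1$, let $T$ be a set of vertices such that $G(\Gamma)-T$ is disconnected, and let $A$ be the vertex set of a component of $G(\Gamma)-T$. Then $\partial\mathcal F(A)$ is a nonzero $(m-1)$-cycle with all vertices in $N(A)$. Moreover $\tilde H_{m-1}(\Gamma[T])\neq0$ and $|T|\ge2m$.
\end{lemma}

\begin{proof}
No vertex of $A$ lies in $V(\partial\mathcal F(A))$, by Lemma~\ref{lem:bdry}(a). Each member of $\partial\mathcal F(A)$ lies in a facet meeting $A$, so its vertices lie in $N(A)\subset T$. Fix $x\in A$ and a vertex $y$ in another component; no facet containing $y$ meets $A$. Suppose that $\partial\mathcal F(A)=\partial\mathcal G$ for an $m$-chain $\mathcal G$ of $\Gamma[T]$, possibly empty. Then $\mathcal F(A)+\mathcal G$ is an $m$-cycle that includes all facets containing $x$ and no facet containing $y$, contrary to (S2). So $\partial\mathcal F(A)$ is nonzero and is not a boundary in $\Gamma[T]$. The bound on $|T|$ follows from Lemma~\ref{lem:size}.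
\end{proof}

\begin{lemma}\label{lem:far}
Let $\Gamma$ be a flag homology $m$-sphere, $m\ge1$, with graph $G$, and let $v$ be a vertex.
\begin{enumerate}
\item[(a)] A nonzero $(m-1)$-cycle of $\Gamma$ with all vertices in $N(v)$ is the set of all facets of $\operatorname{lk}(v)$, and its vertex set is $N(v)$.
\item[(b)] The set $U=V(\Gamma)\setminus N[v]$ is nonempty, $G[U]$ is connected, and $N(U)=N(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cycle is a cycle of $\Gamma[N(v)]=\operatorname{lk}(v)$; apply (S2). (b) The set $U$ is nonempty since $\Gamma$ is not a cone. The components of $G-N(v)$ are $\{v\}$ and the components of $G[U]$. Let $A$ be one of the latter. By Lemma~\ref{lem:sep} with $T=N(v)$ and by (a), $\partial\mathcal F(A)$ is the set of all facets of $\operatorname{lk}(v)$, and $N(A)=N(v)$. So a facet $\sigma$ of $\operatorname{lk}(v)$ lies in a facet of $\Gamma$ meeting $A$, and also in $v\sigma$, which does not meet $U$. No facet meets two components of $G[U]$, so a second component would give a third facet containing $\sigma$, contrary to (S1).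
\end{proof}

The separators that we control are those in which every vertex has neighbors on both sides.

\begin{definition}\label{def:full}
Let $\Delta$ be a flag homology $(d-1)$-sphere with graph $G$. A \emph{full pair} is a pair $(A,D)$ of disjoint nonempty vertex sets such that $G[A]$ and $G[D]$ are connected, no edge joins $A$ to $D$, and $N(A)=N(D)$. The set $M=N(A)=N(D)$ is the \emph{separator} of the pair.
\end{definition}

By Lemma~\ref{lem:far}(b), $(V(\Delta)\setminus N[w],\{w\})$ is a full pair with separator $N(w)$ for every vertex $w$. For any full pair, $A$ and $D$ are distinct components of $G-M$, so Lemma~\ref{lem:sep} gives $\tilde H_{d-2}(\Delta[M])\neq0$. In particular $\Delta[M]$ is not a cone. Thus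
\begin{equation}\label{eq:full}
|M|\ge2d-2,\qquad\text{and}\qquad M\not\subset N[v]\ \text{ for every } v\in M .
\end{equation}

\section{A separator with one vertex removed}\label{sec:hole}

\begin{proposition}\label{prop:hole}
Let $d\ge5$, let $\Delta$ be a flag homology $(d-1)$-sphere with graph $G$, let $(A,D)$ be a full pair with separator $M$, and let $v\in M$. Then $G[M\setminus v]$ is $(d-1)$-rigid.
\end{proposition}

The case $D=\{w\}$ shows where the rigidity comes from. Here $\Delta[M]=\operatorname{lk}(w)$ is a flag homology $(d-2)$-sphere $\Gamma$. For each $o\in M\setminus N[v]$, the closed neighborhood of $o$ in $\Gamma$ avoids $v$ and induces a cone over the graph of a homology $(d-3)$-sphere, which is $(d-1)$-rigid by Theorem~\ref{thm:fog} and Lemma~\ref{lem:cone}. By Lemma~\ref{lem:far}(b) for $\Gamma$, the vertices $o$ induce a connected graph and their closed neighborhoods cover $M\setminus v$; by \eqref{eq:common}, neighborhoods of adjacent vertices share $2(d-2)\ge d-1$ vertices. Lemma~\ref{lem:glue}(d) finishes this case. For $d=4$ the statement is false: in $O_4$ the graph $G[M\setminus v]$ is a cone over a $4$-cycle, with $8<3\cdot5-6$ edges.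

In general $\Delta[M]$ is not a sphere. We replace it by a $(d-2)$-cycle $z$ on $M$ that separates $A$ from $D$. The links of $z$ are cycles, but they need not be minimal, so the star of a vertex $o$ breaks into several rigid parts, and nothing a priori connects them. We grow a maximal rigid set $Q$. The part of $z$ inside $Q$ turns out to have its boundary in $N(v)$, so it can be capped off by a cone from $v$. If the capped cycle separates $A$ from $D$, it passes through all of $M$, and $Q=M\setminus v$. If not, exchanging this part of $z$ for the cap gives another separating cycle with fewer members avoiding $v$, which a suitable choice of $z$ excludes.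

\begin{proof}[Proof of Proposition~\ref{prop:hole}]
Call a set $\mathcal S$ of facets of $\Delta$ \emph{separating} if $\mathcal F(D)\subset\mathcal S$, $\mathcal F(A)\cap\mathcal S=\emptyset$ and $V(\partial\mathcal S)\subset M$. The set $\mathcal F(D)$ is separating: no facet meets both $A$ and $D$, and $V(\partial\mathcal F(D))\subset N(D)=M$ by Lemma~\ref{lem:sep}. Every $u\in M$ has a neighbor in $A$ and a neighbor in $D$, so it lies in a facet of $\mathcal F(A)$ and in a facet of $\mathcal F(D)$. Lemma~\ref{lem:bdry}(a) therefore gives
\begin{equation}\label{eq:allM}
V(\partial\mathcal S)=M\qquad\text{for every separating }\mathcal S .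
\end{equation}
Choose a separating set $\mathcal S$ for which the number of members of $z=\partial\mathcal S$ \emph{not containing $v$} is minimum. The members of $z$ are faces of $\Delta$ with $d-1$ vertices.

\emph{Step 1: rigid cones.} Let $o\in M\setminus N[v]$. By \eqref{eq:chains} and \eqref{eq:allM}, $\operatorname{lk}_z(o)$ is a nonzero $(d-3)$-cycle. Fix a decomposition of it into disjoint minimal cycles, which we call the \emph{cycles at $o$}. If $C$ is a cycle at $o$, then $V(C)\subset M\cap N(o)$, so $v\notin V(C)$. Since $d-3\ge2$, the graph $G(C)$ is $(d-2)$-rigid by Theorem~\ref{thm:fog}, and $G[o\cup V(C)]$ is $(d-1)$-rigid by Lemma~\ref{lem:cone}.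

\emph{Step 2: a maximal rigid set.} By \eqref{eq:full} there is a vertex $o_0\in M\setminus N[v]$; let $C_0$ be a cycle at $o_0$. Let $Q\subset M\setminus v$ be inclusion-maximal among the sets containing $o_0\cup V(C_0)$ for which $G[Q]$ is $(d-1)$-rigid. If $C$ is a cycle at $o\in M\setminus N[v]$ and $o\sigma\subset Q$ for some $\sigma\in C$, then $Q$ and $o\cup V(C)$ share the $d-1$ vertices of $o\sigma$. By Lemma~\ref{lem:glue}(a) and the maximality of $Q$, we get $V(C)\subset Q$.

\emph{Step 3: capping.} Let $z_Q=\{\tau\in z:\tau\subset Q\}$ and $\theta=\partial z_Q$. The chain $z_Q$ contains $o_0*C_0$, so it is nonempty, and none of its members contains $v$. For $o\in M\setminus N[v]$, Step~2 shows that $\operatorname{lk}_{z_Q}(o)$ is a union of whole cycles at $o$, possibly empty. So $\operatorname{lk}_\theta(o)=\partial\operatorname{lk}_{z_Q}(o)=0$, that is, $o\notin V(\theta)$. Since $V(\theta)\subset Q\subset M\setminus v$, we obtain $V(\theta)\subset N(v)$. As $\Delta$ is flag, $v*\theta$ is a chain of $\Delta[M]$, and $\partial(z_Q+v*\theta)=\theta+\theta+v*\partial\theta=0$. By (S3) there is a set $\mathcal H$ of facets with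
\[
\partial\mathcal H=z_Q+v*\theta,\qquad V(\partial\mathcal H)\subset Q\cup v\subset M .
\]

\emph{Step 4: the alternative.} By Lemma~\ref{lem:bdry}(b), $\mathcal H$ contains all or none of $\mathcal F(A)$, and all or none of $\mathcal F(D)$. Replacing $\mathcal H$ by its complement if necessary, we assume $\mathcal H\cap\mathcal F(A)=\emptyset$.

Suppose $\mathcal H\cap\mathcal F(D)=\emptyset$. Then $\mathcal S+\mathcal H$ is separating, with boundary $(z\setminus z_Q)+v*\theta$. The members of this chain that avoid $v$ are those of $z\setminus z_Q$, and there are $|z_Q|>0$ fewer of them than in $z$. This contradicts the choice of $\mathcal S$.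

Hence $\mathcal F(D)\subset\mathcal H$, and $\mathcal H$ is separating. By \eqref{eq:allM}, $M=V(\partial\mathcal H)\subset Q\cup v$, so $Q=M\setminus v$.
\end{proof}

\section{Undoing the contraction: proof of Theorem~\ref{thm:main}}\label{sec:main}

Throughout this section $d\ge5$, $\Delta$ is a flag homology $(d-1)$-sphere with graph $G$ and vertex set $V$, and ``rigid'' means $(d+1)$-rigid. Thus gluing needs $d+1$ common vertices, vertex splitting needs $d$ common neighbors, and a double cone over a $(d-1)$-rigid graph is rigid. Fix a vertex $w$.

For vertex sets $A$ and $R$ with $N(A)\subset R\subset V\setminus A$, let $H(R,A)$ be the graph $G[R]$ together with a new vertex adjacent exactly to $N(A)$. This is the graph obtained from $G[R\cup A]$ by identifying $A$ to a single vertex.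

\begin{definition}\label{def:state}
A \emph{state} is a triple $(A,D,R)$ such that $(A,D)$ is a full pair with separator $M$, $w\in D$, $M\cup N[w]\subset R\subset V\setminus A$, and $H(R,A)$ is rigid.
\end{definition}

The set $A$ is the part that is still contracted, and $R$ collects the vertices released so far. The set $D$ does not enter the graph $H(R,A)$; it is carried along so that Proposition~\ref{prop:hole} remains applicable.

\begin{lemma}\label{lem:start}
The triple $(V\setminus N[w],\{w\},N[w])$ is a state.
\end{lemma}

\begin{proof}
We have seen that $(V\setminus N[w],\{w\})$ is a full pair with separator $M=N(w)$. The graph $H=H(N[w],V\setminus N[w])$ consists of $G[M]$ and two nonadjacent vertices $w$ and $a$, each adjacent to all of $M$. Let $v\in M$. In $H/av$ the merged vertex is adjacent to $M\setminus v$ and to $w$, so $H/av$ is the double cone over $G[M\setminus v]$. It is rigid by Proposition~\ref{prop:hole} and Lemma~\ref{lem:cone}. The common neighbors of $a$ and $v$ in $H$ are the vertices of $N(v)\cap N(w)$, at least $2(d-2)\ge d$ of them by \eqref{eq:common}. Lemma~\ref{lem:split} shows that $H$ is rigid.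
\end{proof}

\begin{lemma}\label{lem:step}
If $(A,D,R)$ is a state with $|A|\ge2$, then there is a state $(A',D',R')$ with $|A'|<|A|$.
\end{lemma}

\begin{proof}
Let $M$ be the separator of $(A,D)$.

\emph{Choice of $A'$.} We want a smaller connected set $A'\subset A$ whose neighborhood is again the separator of a full pair. The new neighbors, which lie in $A$, must then be adjacent to the side of $D$, and they can only reach it through vertices of $M$ that are no longer neighbors of the contracted set. So we look for $A'$ with $M\not\subset N(A')$.

Any single vertex $y\in A$ has this property. Suppose $M\subset N(y)$. By Lemma~\ref{lem:sep} there is a nonzero $(d-2)$-cycle with all vertices in $M$, and by Lemma~\ref{lem:far}(a) its vertex set is $N(y)$. So $N(y)\subset M$, although $y$ has a neighbor in $A$ because $G[A]$ is connected and $|A|\ge2$.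

Among the nonempty sets $A'\subset A$ with $G[A']$ connected and $M\not\subset N(A')$, choose one of \emph{maximum size}. Then $A'\neq A$ because $N(A)=M$. Put
\[
S=M\setminus N(A'),\qquad B=M\cap N(A'),\qquad Y=A\cap N(A'),\qquad M'=N(A').
\]
Here $S\ne\emptyset$ by the choice of $A'$, and $Y\ne\emptyset$ because $G[A]$ is connected. Since $N(A')\subset A\cup M$, we have $M=S\cup B$ and $M'=Y\cup B$; see Figure~\ref{fig:step}. For $y\in Y$ the set $A'\cup y$ is connected and larger than $A'$, so $M\subset N(A'\cup y)$. The vertices of $S$ have no neighbor in $A'$, and therefore
\begin{equation}\label{eq:join}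
\text{every vertex of $S$ is adjacent to every vertex of $Y$.}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw, rounded corners, minimum width=1.3cm, minimum height=0.8cm}]
\node (D) at (0,1.5) {$D$};
\node (S) at (2.4,1.5) {$S$};
\node (Y) at (4.8,1.5) {$Y$};
\node (A) at (7.2,1.5) {$A'$};
\node[minimum width=2.4cm] (B) at (3.6,0) {$B$};
\draw (D) -- (S);
\draw (Y) -- (A);
\draw (D) -- (B.west);
\draw (A) -- (B.east);
\draw[double, double distance=2pt, thick] (S) -- (Y);
\end{tikzpicture}
\caption{One step of the induction. The old separator is $M=S\cup B$ and the new one is $M'=Y\cup B=N(A')$, where $A'$ and $Y$ are subsets of the old contracted set $A$. Every vertex of $S\cup B$ has a neighbor in $D$, every vertex of $Y\cup B$ has a neighbor in $A'$, and $S$ is completely joined to $Y$ (double line). Edges from $B$ to $S\cup Y$ and all other vertices are not shown.}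
\label{fig:step}
\end{figure}

\emph{The new full pair.} The set $D\cup S$ is disjoint from $A'\cup M'$, and it induces a connected graph since $S\subset N(D)$. Let $D'$ be the vertex set of the component of $G-(A'\cup M')$ containing $D\cup S$. As $N(A')=M'$, no edge joins $A'$ to $D'$, and hence $N(D')\subset M'$. Conversely, the vertices of $Y$ have neighbors in $S$ by \eqref{eq:join}, and those of $B$ have neighbors in $D$. So $N(D')=M'$, and $(A',D')$ is a full pair with $w\in D'$. The set $R'=R\cup Y$ contains $M'\cup N[w]$ and is disjoint from $A'$. It remains to show that $K=H(R',A')$ is rigid.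

Let $b$ be the new vertex of $K$; its neighborhood is $M'$. Fix $y_0\in Y$ and $x\in S$, and let $\bar K=K/by_0$, with merged vertex $a$. The vertex set of $\bar K$ is $R\cup a\cup(Y\setminus y_0)$. The vertex $a$ is adjacent to $M'\setminus y_0$ through $b$, and to $S$ through $y_0$ by \eqref{eq:join}.

\emph{The graph $\bar K[R\cup a]$ is rigid.} Indeed, $a$ is adjacent to $B\cup S=M$, so $\bar K[R\cup a]$ contains $H(R,A)$ as a spanning subgraph.

\emph{The graph $\bar K$ is rigid.} We have to attach the vertices of $Y\setminus y_0$. If $B$ is small, then $S$ is large and each of these vertices has enough neighbors on its own; if $B$ is large, we attach them together, as part of a double cone that overlaps $R\cup a$ in $B$ and the two apexes.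

Suppose $|B|\le d-2$. By \eqref{eq:full}, $|S|\ge(2d-2)-(d-2)=d$. So each vertex of $Y\setminus y_0$ has at least $d+1$ neighbors in $S\cup a\subset R\cup a$, and Lemma~\ref{lem:glue}(b) applies.

Suppose $|B|\ge d-1$. By Lemma~\ref{lem:glue}(c) we may add to $\bar K$ all edges from $x$ to $B$, since $x\cup B\subset R$. Then $x$, which is not in $M'$, is adjacent to $B$, to $Y\setminus y_0$ by \eqref{eq:join}, and to $a$; and $a$ is adjacent to $M'\setminus y_0$. So the subgraph on $\{a,x\}\cup(M'\setminus y_0)$ contains the double cone over $G[M'\setminus y_0]$. The latter graph is $(d-1)$-rigid by Proposition~\ref{prop:hole} for the full pair $(A',D')$, so the double cone is rigid. It shares the at least $d+1$ vertices of $\{a,x\}\cup B$ with the rigid graph on $R\cup a$, and the two graphs cover all vertices. Lemma~\ref{lem:glue}(a) applies.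

\emph{The graph $K$ is rigid.} The common neighbors of $b$ and $y_0$ in $K$ form the set $T=N(y_0)\cap M'$. Consider the flag homology $(d-2)$-sphere $\operatorname{lk}(y_0)=\Delta[N(y_0)]$. It contains a vertex of $A'$, since $y_0\in N(A')$, and it contains $x\notin A'\cup M'$. On a path in the graph of $\operatorname{lk}(y_0)$ from a vertex of $A'$ to $x$, the first vertex outside $A'$ lies in $N(A')\cap N(y_0)=T$. So removing $T$ disconnects this graph, and $|T|\ge2(d-2)\ge d$ by Lemma~\ref{lem:sep}. Lemma~\ref{lem:split} shows that $K$ is rigid.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]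
For each vertex $w$, Lemmas~\ref{lem:start} and \ref{lem:step} lead to a state $(A,D,R)$ with $A=\{a_0\}$. Then $H(R,A)$ is isomorphic to $G[R\cup a_0]$, so $R_w=R\cup a_0$ contains $N[w]$ and induces a rigid subgraph. For adjacent vertices $w,w'$, \eqref{eq:common} gives $|R_w\cap R_{w'}|\ge2d-2\ge d+1$. Since $G$ is connected, it is rigid by Lemma~\ref{lem:glue}(d).
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $d\ge5$ is needed only in Step~1 of the proof of Proposition~\ref{prop:hole}; the two vertex splits need $2(d-2)\ge d$, that is, $d\ge4$. Flagness enters through the lower bound of Lemma~\ref{lem:size} on the sizes of links and separators, through the identity $\operatorname{lk}(v)=\Delta[N(v)]$ and the resulting cone arguments, and in the capping step, where $v*\theta$ has to consist of faces.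
\end{remark}

\section{Manifolds, vertex deletion and global rigidity}\label{sec:more}

For $d\ge6$ Theorem~\ref{thm:main} applies to vertex links, and the closed neighborhoods themselves become rigid.

\begin{proof}[Proof of Theorem~\ref{thm:more}]
In both parts let $G=G(\Delta)$, with vertex set $V$. For each vertex $u$, the link $\operatorname{lk}(u)=\Delta[N(u)]$ is a flag homology $(d-2)$-sphere with $d-1\ge5$. Its graph $G[N(u)]$ is $d$-rigid by Theorem~\ref{thm:main}, so $G[N[u]]$ is $(d+1)$-rigid by Lemma~\ref{lem:cone}. For an edge $uu'$ we have $|N[u]\cap N[u']|\ge2d-2\ge d+1$ by \eqref{eq:common}. By Lemma~\ref{lem:glue}(d),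
\begin{equation}\label{eq:nbhd}
G[N[W]]\ \text{is $(d+1)$-rigid whenever $W\neq\emptyset$ and $G[W]$ is connected.}
\end{equation}

(a) Take $W=V$ in \eqref{eq:nbhd}.

(b) Take $W=V\setminus N[v]$. By Lemma~\ref{lem:far}(b), $W$ is nonempty, $G[W]$ is connected, and $N[W]=W\cup N(v)=V\setminus v$. So $G-v$ is $(d+1)$-rigid. Tanigawa's theorem \cite{Tan} gives that a $k$-rigid graph $G$ such that $G-v$ is $k$-rigid for every vertex $v$ is globally rigid in $\mathbb R^k$. Applying it with $k=d+1$ completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CN}
Maria Chudnovsky and Eran Nevo, \emph{Stable sets in flag spheres}, arXiv:2110.14394 (2021).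

\bibitem{Tan}
S.~Tanigawa, \emph{Sufficient conditions for the global rigidity of graphs}, J. Combin. Theory Ser. B \textbf{113} (2015).

\end{thebibliography}
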